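# A matching in the decomposition family does not force spectral consistency

## 1. The guess "yes", tested on triangles, bowties and disjoint triangles

Forbid a finite family of graphs and ask two questions about graphs on $n$ vertices: how many edges can there be, and how large can the largest adjacency eigenvalue be? Does a graph that is optimal for the second question also have to be optimal for the first, once $n$ is large? We look at families that are close to a Turán problem in a precise sense: a matching, added inside one part of a large Turán graph, already produces a forbidden graph. The problem comes from Longfei Fang, Sergey Goryainov, Denis Krotov, Huiqiu Lin, Mingqing Zhai, "The spectral Turán problem: Characterizing spectral-consistent graphs", arXiv:2508.12070 (2025). The natural guess is that the answer is yes: an optimal graph should be a Turán graph up to a few corrections, a Turán graph has an almost constant leading eigenvector, and then counting edges and measuring the eigenvalue should be the same thing. We fix the terms and test this guess.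

All graphs are finite and simple, and $\subseteq$ denotes the (not necessarily induced) subgraph relation. A graph is $\mathcal H$-free if it contains no member of $\mathcal H$ as a subgraph. We write $E_t$ for the graph with $t$ vertices and no edges, $F\nabla H$ for the join, $F\cup H$ for the disjoint union, $T_p(n)$ for the Turán graph (complete $p$-partite, $n$ vertices, part sizes as equal as possible), and $K_p[r]=T_p(pr)$; for $p=0$ this is the graph without vertices. A matching $M_k$ consists of $k\ge 1$ disjoint copies of $K_2$, and the star $S_k$ is $K_{1,k-1}$.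

**Definition (extremal and spectral-extremal graphs).** ${\rm EX}(n,\mathcal H)$ is the family of $n$-vertex $\mathcal H$-free graphs with the maximum number of edges. ${\rm SPEX}(n,\mathcal H)$ is the family of $n$-vertex $\mathcal H$-free graphs with the maximum spectral radius $\rho$, the largest eigenvalue of the adjacency matrix. The finite family $\mathcal H$ is *spectral-consistent* if ${\rm SPEX}(n,\mathcal H)\subseteq{\rm EX}(n,\mathcal H)$ for all sufficiently large $n$. For a single graph $H$ we write ${\rm EX}(n,H)$, ${\rm SPEX}(n,H)$, and ${\rm ex}(n,H)$ for the maximum number of edges.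

**Definition (decomposition family, Simonovits).** Put $p(\mathcal H)=\min_{H\in\mathcal H}\chi(H)-1$ and suppose $p=p(\mathcal H)\ge2$. Then $\mathcal M(\mathcal H)$ consists of the graphs $M$, minimal under $\subseteq$, for which there are $H\in\mathcal H$ and a constant $t$ with
$$H\subseteq (M\cup E_t)\nabla T_{p-1}((p-1)t).$$

For $p=2$ the condition reads $H\subseteq(M\cup E_t)\nabla E_t$: remove an independent set of $H$ and look at what is left. Here are three examples with $p=2$.

For $K_3$: removing a vertex leaves an edge, and an edgeless $M$ gives a bipartite host. So $\mathcal M(K_3)=\{K_2\}$.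

For the bowtie (two triangles sharing one vertex): removing the shared vertex leaves $M_2$, and removing one other vertex of each triangle leaves $S_3$. A single edge is not enough, because deleting that edge from the host makes it bipartite, while the bowtie has two edge-disjoint triangles. Every graph with at least two edges contains $M_2$ or $S_3$, so $\mathcal M=\{M_2,S_3\}$.

For $2K_3$: $M_2$ has the property. A graph that does not contain $M_2$ is, up to isolated vertices, a star or a triangle. In $(S_k\cup E_t)\nabla E_t$ the center of the star meets every triangle. In $(K_3\cup E_t)\nabla E_t$ every triangle uses two vertices of the $K_3$, so no two triangles are disjoint. Neither host contains $2K_3$, so $\mathcal M(2K_3)=\{M_2\}$, without a star.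

The following criterion lets us recognize a matching without computing the whole decomposition family.

**Lemma 1.** Let $p(\mathcal H)=p\ge2$. If some $H\in\mathcal H$ satisfies $H\subseteq(M_k\cup E_t)\nabla K_{p-1}[t]$, then $\mathcal M(\mathcal H)$ contains a matching.

*Proof.* Among the subgraphs of $M_k$ that have the defining property for some constant $t$, take a minimal one, $M$; they exist, since $M_k$ is one. Every subgraph of $M$ is a subgraph of $M_k$, so $M$ is minimal among all graphs with the property, that is, $M\in\mathcal M(\mathcal H)$. It has no isolated vertex, since such a vertex could be moved into $E_t$ after enlarging $t$. It has an edge, since otherwise a member of $\mathcal H$ would be $p$-colorable. A subgraph of $M_k$ with an edge and without isolated vertices is a matching. $\square$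

Now the tests. For $K_3$ the guess is right, by hand. Let $G$ be triangle-free, and let $x\ge0$ be an eigenvector for $\rho=\rho(G)$ with maximum entry $x_u=1$. Counting walks of length two from $u$,
$$\rho^2=\rho^2x_u=d(u)+\sum_{v\ne u}|N(u)\cap N(v)|\,x_v\le d(u)+\sum_{v\notin N(u)\cup\{u\}}|N(u)\cap N(v)|\le e(G).$$
The first inequality holds because $N(u)\cap N(v)=\emptyset$ for $v\in N(u)$. The second holds because the last sum counts the edges between $N(u)$ and $V(G)\setminus(N(u)\cup\{u\})$, which are different from the $d(u)$ edges at $u$. So $\rho(G)^2\le e(G)$. Since $\rho(T_2(n))^2=\lfloor n^2/4\rfloor$, a graph in ${\rm SPEX}(n,K_3)$ has at least $\lfloor n^2/4\rfloor$ edges, and by Mantel's theorem it lies in ${\rm EX}(n,K_3)$.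

For the bowtie the guess is right by a known theorem: *for a single graph $H$ with $\chi(H)\ge3$, if $\mathcal M(H)$ contains both a matching and a star, then $H$ is spectral-consistent.* The graph $2K_3$ is not covered by that theorem, and its extremal problem has a new feature: $K_1\nabla T_2(n-1)$ is $2K_3$-free, because one vertex meets all its triangles. It has about $n/2$ more edges than $T_2(n)$. So the good graphs may contain a few vertices joined to everything, and these deserve a closer look.

## 2. An edge between two dominating vertices counts $\theta^2$ times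

We use two textbook facts about the adjacency matrix $A(G)$. By Rayleigh's principle, $\rho(G)\ge y^TA(G)y/y^Ty$ for every $y\ne0$; in particular $\rho(G)\ge2e(G)/n$. By the Perron–Frobenius theorem, a connected graph has a positive eigenvector for $\rho$, unique up to scaling; we call it a Perron vector. Note $x^TA(G)x=2\sum_{uv\in E(G)}x_ux_v$, so in the Rayleigh quotient an edge $uv$ weighs $x_ux_v$, while in the edge count it weighs $1$.

Here is how one would try to prove the guess. An optimal graph differs little from a Turán graph. If $p\mid N$, the Perron vector of $T_p(N)$ is constant, so in the quadratic form at this vector every edge added inside a part counts the same, and every deleted edge between parts counts the same with the opposite sign. More edges then means a larger value, wherever the edges are.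

The argument stops at dominating vertices. Take $E_s\nabla T_p(N)$ with $N=ph$. By symmetry the Perron vector has one value $\omega$ on the $s$ joined vertices and one value $x$ on all others, and
$$\rho\,\omega=Nx,\qquad \rho\,x=(N-h)x+s\omega .$$
Hence $\rho>N-h=(1-\frac1p)N$ and $\rho-(N-h)=sN/\rho\le s\,\frac p{p-1}$, so $\omega/x=N/\rho$ tends to
$$\theta=\theta_p=\frac p{p-1}>1 .$$
An edge inside a part of $T_p(N)$ weighs about $x^2$, and an edge between two joined vertices weighs about $\theta^2x^2$. For $p=2$ this is four times as much. We can watch this exactly for $p=s=2$. For $E_2\nabla K_{h,h}$ the equations give $\rho(\rho-h)=4h$; if the two joined vertices are made adjacent, they become $(\rho-1)(\rho-h)=4h$. Solving up to terms of order $h^{-2}$ gives $\rho=h+4-\frac{16}h$ and $\rho=h+4-\frac{12}h$. The single edge has raised $\rho$ by about $\frac4h$, while a unit-weight edge would give $2/(2h)=\frac1h$, since $y^Ty\approx 2h$ for the vector with value $1$ outside the two vertices.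

So there is room for a conflict between
$$E_s\nabla\big(T_p(N)+\eta\text{ edges inside parts}\big)\qquad\text{and}\qquad K_s\nabla T_p(N).$$
The first has more edges if $\eta>\binom s2$. The second should have the larger spectral radius if $\eta<\theta^2\binom s2$. The window
$$\tbinom s2<\eta<\theta^2\tbinom s2 \tag{1}$$
is empty for $s\le1$. For $p=2$, $s=2$ it is $1<\eta<4$, so $\eta\in\{2,3\}$. The guess fails if some family $\mathcal H$ allows either improvement but not both, and if the first graph is really edge-extremal. The following two theorems say that this happens.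

**Theorem 1.** Let $R=(K_2\nabla K_{3,3})\cup K_3$ and $\mathcal H=\{4K_3,\;K_{3,3,3},\;R\}$. Then $p(\mathcal H)=2$, $\mathcal M(\mathcal H)$ contains a matching, and for all large $n$ we have ${\rm SPEX}(n,\mathcal H)\cap{\rm EX}(n,\mathcal H)=\emptyset$. In particular $\mathcal H$ is not spectral-consistent.

**Theorem 2.** For every $p\ge2$ there is a single graph $H_p$ with $\chi(H_p)=p+1$ such that $\mathcal M(H_p)$ contains a matching and ${\rm SPEX}(n,H_p)\cap{\rm EX}(n,H_p)=\emptyset$ for all large $n$.

So the answer to the question is no, already for single graphs, and in the known theorem quoted above the hypothesis on the star cannot be dropped for any chromatic number at least $3$. Three things have to be proved: the spectral half of the window (1), an edge-extremal structure lemma, and the existence of suitable forbidden graphs. We start with the spectral half.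

## 3. The spectral comparison with $K_s\nabla T_p(N)$

**Lemma 2.** Fix $p\ge2$, $s\ge1$, $c_0$, $\eta$ with $\eta<\theta^2\binom s2$. Let $N=n-s$, and let $G=E_s\nabla G''$, where $G''$ arises from $T_p(N)$ by adding a set $E^+$ of edges inside parts and deleting a set $E^-$ of edges between parts, with $|E^+|,|E^-|\le c_0$ and $|E^+|-|E^-|=\eta$. Then $\rho(G)<\rho(K_s\nabla T_p(N))$ for all $n\ge n_1(p,s,c_0,\eta)$.

*Proof.* Let $V_1,\dots,V_p$ be the parts, $W=V(E_s)$, $\rho=\rho(G)$. The graph $G$ is connected. Let $x>0$ be a Perron vector with maximum entry $1$. Constants in $O(\cdot)$ depend only on $p,s,c_0$. Put $\Sigma=\sum_vx_v\le n$ and $\Sigma_i=\sum_{v\in V_i}x_v$. Since $e(G)\ge e(T_p(N))-c_0$, we have $\rho\ge2e(G)/n\ge n/3$ for large $n$.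

**Step 1: all entries outside $W$ are nearly equal.** All $w\in W$ have the same neighborhood, so the same entry $\omega$, with $\rho\,\omega=\Sigma-s\omega$. For $v\in V_i$ the neighbors of $v$ are all vertices outside $V_i$, up to at most $c_0$ additions and at most $c_0$ deletions. So $\rho x_v=\Sigma-\Sigma_i+O(1)$, that is, $x_v=\xi_i+O(1/n)$ with $\xi_i=(\Sigma-\Sigma_i)/\rho$. Summing over $V_i$ gives $\Sigma_i=|V_i|\xi_i+O(1)$, hence $\rho\,\xi_i=\Sigma-|V_i|\xi_i+O(1)$ and
$$\xi_i=\frac{\Sigma+O(1)}{\rho+|V_i|}.$$
Since $|V_i|=\frac np+O(1)$, $\Sigma\le n$ and $\rho\ge n/3$, replacing $|V_i|$ by $n/p$ changes this by $O(1/n)$. So $\xi_i=\xi+O(1/n)$ with $\xi=\Sigma/(\rho+\frac np)\le3$, and $x_v=\xi+O(1/n)$ for every $v\notin W$.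

**Step 2: compute $\rho$ and $\omega$ in terms of $\xi$.** Summing all entries, $\Sigma=n\xi+O(1)$. With the definition of $\xi$ this reads $\xi(\rho+\frac np)=n\xi+O(1)$, so $\rho=(1-\frac1p)n+O(1/\xi)$. Also $\omega=(\Sigma-s\omega)/\rho=(n\xi+O(1))/\rho$.

**Step 3: $\xi$ is bounded below.** This turns $O(1/\xi)$ into $O(1)$. If some $v\notin W$ has $x_v=1$, then $\xi\ge1-O(1/n)$. Otherwise $\omega=1$, and then $n\xi=\rho+O(1)\ge\frac n3+O(1)$. In either case $\xi\ge\frac14$ for large $n$. Hence $\rho=(1-\frac1p)n+O(1)$ and $\omega=\theta\xi+O(1/n)$.

**Step 4: use $x$ as a test vector for the other graph.** Let $B=K_s\nabla T_p(N)$ on the same vertex set, with the same parts. We pass from $G$ to $B$ by adding the $\binom s2$ edges inside $W$, removing $E^+$ and adding $E^-$. Therefore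
$$x^T(A(B)-A(G))x=2\Big[\tbinom s2\omega^2-\sum_{uv\in E^+}x_ux_v+\sum_{uv\in E^-}x_ux_v\Big]=2\xi^2\Big[\theta^2\tbinom s2-\eta+O(\tfrac1n)\Big]>0$$
for large $n$. By Rayleigh's principle $\rho(B)\ge x^TA(B)x/x^Tx>x^TA(G)x/x^Tx=\rho(G)$. $\square$

## 4. Three forbidden graphs that make the two improvements exclude each other

For $p=2$ and $s=2$ choose $\eta=3$. For $n\ge 8$, let
$$A_n=E_2\nabla\big(T_2(n-2)+K_3\big),\qquad B_n=K_2\nabla T_2(n-2),$$
where in $A_n$ a triangle $c_1c_2c_3$ is placed inside one part of $T_2(n-2)$ (for odd $n$ there are two choices of the part; what follows holds for both). In both graphs $w_1,w_2$ are the two joined vertices. Then $e(A_n)=2(n-2)+e(T_2(n-2))+3=e(B_n)+2$. The family must leave both of these graphs free and forbid their common supergraph. Call a set of vertices *hitting* for a graph if it meets all triangles of it.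

Each member of $\mathcal H=\{4K_3,K_{3,3,3},R\}$ has its own task. The graph $4K_3$ brings the matching. Without it there is none: removing an independent set from $K_{3,3,3}$ leaves a graph containing $K_{3,3}$, and $\chi(R)=4$ while $(M_k\cup E_t)\nabla E_t$ is $3$-colorable.

The graph $K_{3,3,3}$ keeps the number of joined vertices at two. Without it, $E_3\nabla T_2(n-3)$ would be allowed. Indeed, its three joined vertices are hitting, so it has no four disjoint triangles; and in a copy of $R$, the triangle would use at least one of the three, and $K_2\nabla K_{3,3}$, which needs at least two vertices to be hit, would use exactly two. By (2) below these two would be the vertices of the $K_2$, which is impossible as the joined vertices are pairwise non-adjacent. Since $e(T_2(n-2))-e(T_2(n-3))=\lfloor\frac{n-2}2\rfloor$, this graph has $n-8-\lfloor\frac{n-2}2\rfloor$ more edges than $A_n$, so $A_n$ would not be edge-extremal.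

The graph $R$ creates the conflict. The proof of Lemma 3 for $4K_3$ and $K_{3,3,3}$ does not use that $w_1,w_2$ are non-adjacent, so without $R$ the graph $K_2\nabla(T_2(n-2)+K_3)$ would be allowed, and it contains both $A_n$ and $B_n$.

Write $J=K_2\nabla K_{3,3}=K_{1,1,3,3}$ and let $u_1,u_2$ be the vertices of its $K_2$. If three of the four parts of $J$ are not entirely contained in a set $X$, then one vertex outside $X$ from each of them gives a triangle avoiding $X$. So a hitting set of $J$ contains at least two entire parts, and as the part sizes are $1,1,3,3$,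
$$\text{every hitting set of } J \text{ of size at most } 3 \text{ contains } \{u_1,u_2\}. \tag{2}$$

**Lemma 3.** The graphs $A_n$ and $B_n$ are $\mathcal H$-free.

*Proof.* **Step 1: the triangles of $A_n$.** A triangle avoiding $w_1,w_2$ has two vertices in the same part of $T_2(n-2)$, so it contains two of the $c_i$. Hence for all $i<j$ the set $\{w_1,w_2,c_i,c_j\}$ is hitting for $A_n$.

**Step 2: $A_n$ contains no $4K_3$.** Two disjoint triangles avoiding $\{w_1,w_2\}$ would need four of the $c_i$. So among disjoint triangles at most one avoids $\{w_1,w_2\}$, and there are at most three of them.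

**Step 3: $A_n$ contains no $K_{3,3,3}$.** A hitting set of $K_{3,3,3}$ contains a whole part. Given a copy in $A_n$, some part $P$ of it lies in $\{w_1,w_2,c_1,c_2\}$, and as $|P|=3$ it contains some $c_i$. Applying the same to the hitting set formed by $w_1,w_2$ and the two other $c$'s, we get a part $P'\subseteq\{w_1,w_2,c_1,c_2,c_3\}\setminus\{c_i\}$. Then $P'\ne P$, so $P\cap P'=\emptyset$, and six vertices lie in a set of five. This is a contradiction.

**Step 4: $A_n$ contains no $R$.** Suppose $J\cup\Delta$ is a copy of $R$, with $\Delta$ a triangle. If $\Delta$ avoids $\{w_1,w_2\}$, it contains two of the $c$'s. Only one $c$ is left outside $\Delta$, so by Step 1 every triangle of $A_n-\Delta$ meets $\{w_1,w_2\}$, and $\{w_1,w_2\}$ hits $J$. By (2), $\{u_1,u_2\}=\{w_1,w_2\}$, but $u_1u_2$ is an edge and $w_1w_2$ is not. If $\Delta$ meets $\{w_1,w_2\}$, then for all $i<j$ the copy of $J$ is hit by $(\{w_1,w_2\}\setminus\Delta)\cup\{c_i,c_j\}$, a set of size at most $3$. By (2), $\{u_1,u_2\}$ lies in each of these three sets, so in their intersection $\{w_1,w_2\}\setminus\Delta$, which has at most one element. This is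 a contradiction.

**Step 5: $B_n$.** The set $\{w_1,w_2\}$ is hitting for $B_n$. But a hitting set of $4K_3$ has at least $4$ vertices, one of $K_{3,3,3}$ at least $3$, and one of $R$ at least $2+1=3$. So $B_n$ is $\mathcal H$-free; this step works for every $n\ge2$. $\square$

By Lemmas 2 and 3, $\rho(A_n)<\rho(B_n)$ for large $n$, as $3<4=\theta_2^2\binom22$. What remains for Theorem 1 is that every graph in ${\rm EX}(n,\mathcal H)$ is of the form $A_n$.

## 5. The structure of edge-extremal graphs when a matching is available

We want to say that an edge-extremal graph consists of exactly $s$ vertices $W$ joined to almost everything and $p$ parts that look like a Turán graph, and that any bounded set of vertices can be extended inside this structure as freely as in a complete $p$-partite graph. We use the following classical theorem.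

**Erdős–Simonovits stability theorem.** Let $p(\mathcal H)=p\ge2$. For every $\varepsilon>0$ there are $\varepsilon'>0$ and $n_0$ such that every $\mathcal H$-free graph on $n\ge n_0$ vertices with at least $(1-\frac1p)\frac{n^2}2-\varepsilon'n^2$ edges arises from $T_p(n)$ by changing at most $\varepsilon n^2$ edges.

We also use two counts. If $n$ vertices are split into $p$ parts of sizes $\frac np+d_i$ with $\sum d_i=0$, the number of pairs between different parts is
$$\Big(1-\frac1p\Big)\frac{n^2}2-\frac12\sum_id_i^2 . \tag{3}$$
For $n=qp+a$, $0\le a<p$, the Turán graph has $\sum d_i^2=a(p-a)/p\le p/4$, so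
$$\Big(1-\frac1p\Big)\frac{n^2}2-\frac p8\le e(T_p(n))\le\Big(1-\frac1p\Big)\frac{n^2}2. \tag{4}$$

**Lemma 4.** Let $\mathcal H$ be a finite family with $p(\mathcal H)=p\ge2$, and let $s\ge0$, $k,r\ge1$ be such that

- (H1) some member of $\mathcal H$ is contained in $(M_k\cup E_r)\nabla K_{p-1}[r]$;
- (H2) some member of $\mathcal H$ is contained in $E_{s+1}\nabla K_p[r]$;
- (H3) $E_s\nabla T_p(n-s)$ is $\mathcal H$-free for all $n\ge s$.

Let $m\ge1$. For all $n\ge n_0(\mathcal H,s,k,r,m)$ and every $G\in{\rm EX}(n,\mathcal H)$ there is a partition $V(G)=W\cup V_1\cup\dots\cup V_p$ with $|W|=s$ such that the following holds.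

$(*)$ For every $F\subseteq V(G)\setminus W$ with $|F|\le m$ there are sets $P_i\subseteq V_i\setminus F$, $|P_i|=m$ $(1\le i\le p)$, such that $P_i$ is complete to $P_j$ for $i\ne j$, $W$ is complete to $P_1\cup\dots\cup P_p$, and every vertex of $F\cap V_i$ is adjacent to all of $P_j$ for every $j\ne i$.

Before the proof, look at the case of a star. If $\mathcal M(\mathcal H)$ contains a star $S_k$, then (H2) holds with $s=0$ for large $r$: in $(S_k\cup E_t)\nabla K_{p-1}[t]$ take the center as the single vertex, and the leaves together with $E_t$ as a new class. Then (H3) only says that $T_p(n)$ is $\mathcal H$-free, which is true. So together with a matching we get $W=\emptyset$, and the heavy vertices of Section 2 are absent.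

*Proof.* Let $h$ be the maximum order of a member of $\mathcal H$. Fix in this order
$$m_0=2k+pr,\quad \beta=\frac1{8pm_0},\quad C=\Big\lceil\frac{2(s+1)}{\beta^p}\Big\rceil,\quad K=C+2p(k-1),\quad \delta=\frac1{4p^2(K+1)2^K},\quad \gamma=\frac{\beta^p}{2\binom C{s+1}} .$$
Then take $\varepsilon>0$ small in terms of all of these and of $h,m$, and then $n$ large. Let $G\in{\rm EX}(n,\mathcal H)$.

**Step 1: an approximate partition.** We transfer the shape of $T_p(n)$ to $G$. Since $T_p(n)$ is $\mathcal H$-free, $e(G)\ge e(T_p(n))$, and by stability $G$ arises from $T_p(n)$ by changing at most $\varepsilon n^2$ edges. Let $U_1,\dots,U_p$ be a partition of $V(G)$ minimizing $\sum e(U_i)$. The parts of that Turán graph show $\sum e(U_i)\le\varepsilon n^2$. So by (4) at least $(1-\frac1p)\frac{n^2}2-2\varepsilon n^2$ edges run between different $U_i$. Write $|U_i|=\frac np+d_i$. By (3), $\frac12\sum d_i^2\le2\varepsilon n^2$, so $|d_i|\le2\sqrt\varepsilon\,n$; and at most $2\varepsilon n^2$ pairs between different $U_i$ are non-adjacent. Call such pairs *missing* for the moment. Let $B$ be the set of vertices in at least $\sqrt\varepsilon\,n$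 missing pairs; counting the ends of missing pairs gives $|B|\le4\sqrt\varepsilon\,n$.

**Step 2: a minimum degree.** We show that
$$d(v)\ge\Big(1-\frac1p\Big)n-7\sqrt\varepsilon\,n\qquad\text{for all }v\in V(G). \tag{5}$$
Form $G'$ from $G-v$ by adding a vertex $u$ adjacent to $\big(\bigcup_{j\ge2}U_j\setminus B\big)\setminus\{v\}$. Suppose $G'$ contains a copy of a member of $\mathcal H$. It uses $u$, since $G-v$ is $\mathcal H$-free. In the copy $u$ has at most $h$ neighbors, each outside $B\cup U_1$, so each is non-adjacent to fewer than $\sqrt\varepsilon\,n$ vertices of $U_1$. They have at least $\frac np-2\sqrt\varepsilon\,n-h\sqrt\varepsilon\,n>h+1$ common neighbors in $U_1$. One of these is different from $v$ and not in the copy, and it can replace $u$. This gives a copy in $G$, a contradiction. So $G'$ is $\mathcal H$-free on $n$ vertices, $e(G')\le e(G)$, and $d(v)\ge d(u)\ge n-|U_1|-|B|-1$, which gives (5).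

**Step 3: few vertices see every part.** Let $Q$ be the set of vertices with at least $\beta n$ neighbors in every $U_j$. We claim $|Q|<C$; this is where (H2) enters first. Otherwise take $Q'\subseteq Q$ with $|Q'|=C$. There are at least $C\beta^pn^p$ pairs $(v,(x_1,\dots,x_p))$ with $v\in Q'$ and $x_j\in U_j\cap N(v)$. Let $\tau$ be the number of tuples all of whose entries are adjacent to the same at least $s+1$ vertices of $Q'$. There are at most $n^p$ tuples, so $C\beta^pn^p\le C\tau+sn^p$, and $\tau\ge(\beta^p-\frac sC)n^p\ge\frac12\beta^pn^p$. By pigeonhole some set $S^*\subseteq Q'$ of size $s+1$ is completely joined to at least $\gamma n^p$ tuples. The product of the sizes of the common neighborhoods of $S^*$ in $U_1,\dots,U_p$ is then at least $\gamma n^p$, so each of them has size at least $\gamma n$. Remove $B\cup S^*$ from them. Each remaining vertex is in fewer than $\sqrt\varepsilon\,n$ missing pairs, so we can choose greedily a $K_p[r]$ inside these neighborhoods: at each step at most $4\sqrt\varepsilon\,n+(s+1)+pr\sqrt\varepsilon\,n+pr<\gamma n$ vertices are excluded. So $E_{s+1}\nabla K_p[r]\subseteq G$, contradicting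 (H2).

**Step 4: the other vertices are nearly complete to the other parts.** Let $v\in U_i\setminus Q$. As the partition minimizes $\sum e(U_j)$, moving $v$ shows $d_{U_i}(v)\le d_{U_j}(v)$ for all $j$. Some $U_j$ contains fewer than $\beta n$ neighbors of $v$, so $d_{U_i}(v)<\beta n$. By (5), $v$ lies in at most
$$n-|U_i|-(d(v)-\beta n)\le\Big(1-\frac1p\Big)n+2\sqrt\varepsilon\,n-\Big(1-\frac1p\Big)n+7\sqrt\varepsilon\,n+\beta n\le2\beta n$$
missing pairs.

**Step 5: remove a bounded set so that the parts become independent.** This uses (H1). Suppose $G[U_i\setminus Q]$ contains $M_k$. Add $r$ further vertices of $U_i\setminus Q$ and choose greedily $r$ vertices from each $U_j\setminus Q$, $j\ne i$, each adjacent to all previously chosen vertices in other parts. At most $m_0$ vertices are chosen in total, each in at most $2\beta n$ missing pairs, and $\frac np-2\sqrt\varepsilon\,n-C-m_0-2m_0\beta n>0$ because $2m_0\beta=\frac1{4p}$. So the choice is possible, and $(M_k\cup E_r)\nabla K_{p-1}[r]\subseteq G$, contradicting (H1). Hence a maximum matching of $G[U_i\setminus Q]$ has at most $k-1$ edges, and its ends form a vertex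 cover $C_i$ with $|C_i|\le2(k-1)$. Put
$$W_0=Q\cup C_1\cup\dots\cup C_p,\qquad k_0=|W_0|\le K,\qquad A_i=U_i\setminus W_0 .$$
Each $A_i$ is independent. So a vertex $a\in A_i$ has at least $d(a)-K$ neighbors in $\bigcup_{j\ne i}A_j$, and by (5)
$$a\text{ is non-adjacent to at most }\sum_{j\ne i}|U_j|-(d(a)-K)\le10\sqrt\varepsilon\,n\text{ vertices of }\bigcup_{j\ne i}A_j. \tag{6}$$

**Step 6: sort the vertices by their neighbors in $W_0$.** For $v\in\bigcup A_i$ let $S(v)=N(v)\cap W_0$. The class $(i,S)$ is $\{v\in A_i:S(v)=S\}$; call it big if it has at least $\delta n$ vertices. There are at most $p2^K$ classes, so at most $p2^K\delta n$ vertices lie in classes that are not big. Every $A_i$ has a big class, as $|A_i|>2^K\delta n$. Let $S_i$ be of maximum size among the sets $S$ with $(i,S)$ big, and let $\mathcal A_i\subseteq A_i$ be its class. A vertex of $A_i$ in a big class sends at most $|S_i|$ edges to $W_0$, and any vertex sends at most $K$. So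
$$e(G)\le\binom{k_0}2+\sum_i|S_i||A_i|+Kp2^K\delta n+\sum_{i<j}|A_i||A_j| .$$

**Step 7: compare with $E_s\nabla T_p(n-s)$.** This pins down how $W_0$ is attached. Write $|A_i|=\frac{n-k_0}p+d_i'$ with $\sum d_i'=0$. By (3) the last sum is $(1-\frac1p)\frac{(n-k_0)^2}2-\frac12\sum d_i'^2$. Since $|S_i|d_i'-\frac12d_i'^2\le\frac12|S_i|^2\le\frac{K^2}2$, the deviations contribute only $O(1)$, and
$$e(G)\le\Big(1-\frac1p\Big)\frac{n^2}2-\Big(1-\frac1p\Big)k_0n+\frac np\sum_i|S_i|+Kp2^K\delta n+O(1).$$
By (H3) and (4),
$$e(G)\ge s(n-s)+e(T_p(n-s))\ge\Big(1-\frac1p\Big)\frac{n^2}2+\frac spn-O(1).$$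
Multiply the comparison by $p/n$. Since $p\cdot Kp2^K\delta=\frac K{4(K+1)}<\frac14$, we get $\sum_i|S_i|-(p-1)k_0\ge s-\frac14-O(\frac1n)$, and as the left side is an integer, it is at least $s$. With $c(w)=|\{i:w\in S_i\}|\le p$ this says $\sum_{w\in W_0}(c(w)-(p-1))\ge s$. Let $W=\{w\in W_0:c(w)=p\}$. Each $w\in W$ contributes $1$, so
$$|W|\ge s+\sum_{w\in W_0\setminus W}(p-1-c(w))\ge s. \tag{7}$$

**Step 8: $|W|=s$, and every other vertex of $W_0$ belongs to one part.** Suppose $|W|\ge s+1$. By (6), choose greedily a $K_p[r]$ with parts in $\mathcal A_1,\dots,\mathcal A_p$; this is possible since $10pr\sqrt\varepsilon\,n+pr<\delta n$. All its vertices are adjacent to all of $W$, because $W\subseteq S_i$ for every $i$. So $E_{s+1}\nabla K_p[r]\subseteq G$, contradicting (H2). Hence $|W|=s$, and (7) gives $c(w)=p-1$ for all $w\in W_0\setminus W$. Let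
$$V_i=A_i\cup\{w\in W_0\setminus W:w\notin S_i\}.$$
Every $w\in W_0\setminus W$ lies in exactly one $V_i$, and it is adjacent to all of $\mathcal A_j$ for $j\ne i$. So $W,V_1,\dots,V_p$ partition $V(G)$.

**Step 9: property $(*)$.** Choose the vertices of $P_j\subseteq\mathcal A_j\setminus F$ greedily, adjacent to all of $F\setminus V_j$ and to all previously chosen vertices in other classes. A vertex of $F\cap W_0$ lying in $V_i$ is adjacent to all of $\mathcal A_j$ for $j\ne i$, so it excludes nothing there. Every other vertex of $F$ and every chosen vertex excludes at most $10\sqrt\varepsilon\,n$ vertices, by (6). So at each step at most $(m+pm)\,10\sqrt\varepsilon\,n+m+pm<\delta n$ vertices of $\mathcal A_j$ are excluded. All vertices of $\mathcal A_j$ are adjacent to all of $W\subseteq S_j$. $\square$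

From now on, in the situation of Lemma 4, edges inside some $V_i$ are called *inner*, and non-adjacent pairs between different $V_i,V_j$ are called *missing*.

As a warm-up in the use of $(*)$, take $\mathcal H=\{2K_3\}$, $p=2$, $s=1$. Then (H1) holds as $2K_3\subseteq M_2\nabla E_2$, (H2) as $2K_3\subseteq E_2\nabla K_2[2]$, and (H3) as one vertex of $K_1\nabla T_2(n-1)$ meets all triangles. Let $G\in{\rm EX}(n,2K_3)$ and take $W=\{w\}$, $V_1,V_2$ with $m=2$. If $xy$ were an inner edge, say in $V_1$, apply $(*)$ with $F=\{x,y\}$: $x,y$ and $q\in P_2$ form a triangle, and $w$, a vertex of $P_1$ and the other vertex of $P_2$ form a second one, disjoint from the first. So there is no inner edge, $e(G)\le(n-1)+|V_1||V_2|$, and by (H3) we get $G=K_1\nabla T_2(n-1)$.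

## 6. The edge-extremal graphs for $\{4K_3,K_{3,3,3},R\}$ and the proof of Theorem 1

We have $\chi(4K_3)=\chi(K_{3,3,3})=3$ and $\chi(R)=4$, so $p(\mathcal H)=2$. Since $4K_3\subseteq M_4\nabla E_4$, Lemma 1 shows that $\mathcal M(\mathcal H)$ contains a matching. Lemma 4 applies with $p=2$, $s=2$, $k=r=4$: (H1) holds by the same inclusion; (H2) holds since $K_{3,3,3}=E_3\nabla K_2[3]$; (H3) holds since $E_2\nabla T_2(n-2)\subseteq B_n$, which is $\mathcal H$-free by Step 5 of Lemma 3.

Let $n$ be large, let $G\in{\rm EX}(n,\mathcal H)$, and take $W=\{w_1,w_2\}$, $V_1,V_2$ from Lemma 4 with $m=12$. By Lemma 3,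
$$e(G)\ge e(A_n)=2(n-2)+e(T_2(n-2))+3. \tag{8}$$

**Step 1: $w_1w_2$ is not an edge.** Here $R$ does its work. Suppose $w_1w_2\in E(G)$. If there were an inner edge $xy$, say in $V_1$, apply $(*)$ with $F=\{x,y\}$. Then $x,y$ and some $q\in P_2$ form a triangle, and $w_1,w_2$ with three vertices of $P_1$ and three vertices of $P_2\setminus\{q\}$ form $K_2\nabla K_{3,3}$. Together they form $R$. So there is no inner edge, and $e(G)\le1+2(n-2)+|V_1||V_2|<e(A_n)$, contradicting (8).

**Step 2: no two inner edges are disjoint.** Here $4K_3$ does its work. Otherwise apply $(*)$ with $F$ the set of their four ends. Each of the two edges extends to a triangle by a vertex of $P_1\cup P_2$ in the opposite part. Each of $w_1,w_2$ forms a triangle with an edge between $P_1$ and $P_2$. With $12$ vertices in each $P_i$ these four triangles can be chosen disjoint, giving $4K_3$. So the inner edges pairwise intersect: they all lie in one $V_i$ and form a triangle or a star (possibly empty).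

**Step 3: the inner edges do not form a star.** Here $K_{3,3,3}$ does its work. Suppose they form a star with center $c$, without loss of generality in $V_1$, with $q\ge0$ leaves, of which $q'$ are adjacent to both $w_1$ and $w_2$. If $q'\ge3$, take three such leaves and apply $(*)$ with $F$ consisting of $c$ and these leaves. Then $\{w_1,w_2,c\}$, the three leaves, and three vertices of $P_2$ are the parts of a $K_{3,3,3}$: the leaves are adjacent to $w_1,w_2$ by choice and to $c$ by inner edges, and everything is adjacent to $P_2$ by $(*)$. So $q'\le2$. Each of the other $q-q'$ leaves loses at least one edge to $W$, so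
$$e(G)\le\big(2(n-2)-(q-q')\big)+|V_1||V_2|+q=2(n-2)+|V_1||V_2|+q'\le2(n-2)+e(T_2(n-2))+2,$$
contradicting (8).

**Step 4: equality.** So the inner edges form exactly a triangle inside one $V_i$, and $e(G)\le2(n-2)+|V_1||V_2|+3\le e(A_n)$. By (8) equality holds throughout: $W$ is complete to $V_1\cup V_2$, there is no missing pair, and $|V_1||V_2|=e(T_2(n-2))$. Thus $G=E_2\nabla(T_2(n-2)+K_3)$ with the triangle inside one part.

**Step 5: the spectral radius.** Every $G\in{\rm EX}(n,\mathcal H)$ satisfies the hypotheses of Lemma 2 with $p=s=2$, $\eta=c_0=3$, $E^-=\emptyset$, and $3<4=\theta^2\binom22$. Hence $\rho(G)<\rho(B_n)$, and $B_n$ is $\mathcal H$-free. So no graph in ${\rm EX}(n,\mathcal H)$ lies in ${\rm SPEX}(n,\mathcal H)$. This proves Theorem 1. $\blacksquare$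

## 7. A single graph $H_p$: the gadget $L_p$ with two forced adjacent vertices

For one graph $H$ we cannot distribute the three tasks over three forbidden graphs, and we cannot simply put $R$ inside $H$ either: for $p=2$ we need $\chi(H)=3$, while $K_2\nabla K_{3,3}$ has chromatic number $4$. We need a $(p+1)$-chromatic substitute for $K_2\nabla K_{3,3}$. Also, the inner edges should be governed by a problem whose solution we know. Let $F_{t,q}$ denote $t$ copies of $K_q$ sharing exactly one common vertex, the center; $F_{2,3}$ is the bowtie. We use the following published theorem (Erdős–Füredi–Gould–Gunderson 1995 for $p=2$; Chen–Gould–Pfender–Wei, *Extremal graphs for intersecting cliques*, J. Combin. Theory Ser. B 89 (2003) 159–171, in general): *for $p\ge2$, odd $t$, and $N$ large,*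
$${\rm ex}(N,F_{t,p+1})=e(T_p(N))+t^2-t. \tag{9}$$

**Parameters.** Fix $p\ge2$. We choose an odd $t\ge3$ and $s\ge3$ such that $\eta:=t^2-t$ lies in the window (1), that is, $\binom s2<\eta<\theta^2\binom s2$. For $p=2$, $t=s=3$ works, as $3<6<12$. In general take $t$ odd and large, and $s$ the largest integer with $\binom s2<\eta$, so that $s\ge\max(3,p+1)$. Then $\binom{s+1}2\ge\eta$ and $\theta^2\binom s2=\theta^2\frac{s-1}{s+1}\binom{s+1}2$. It is enough that $\theta^2\frac{s-1}{s+1}>1$, which is equivalent to $(\theta^2-1)(s-1)>2$. And
$$(\theta^2-1)(s-1)\ge\frac{(2p-1)p}{(p-1)^2}>2,$$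
since $2p^2-p>2p^2-4p+2$.

**Definition ($L_2$, $L_p$, $H_p$).** Let $\ell=\eta+3$. The graph $L_2$ has vertices $u_1,u_2,v_1,v_2$ and the following:

- the edge $u_1u_2$;
- $\ell$ triangles $u_1a_ib_i$ sharing only $u_1$;
- for $j=1,2$, $\ell$ paths of length $3$ and $\ell$ paths of length $4$ between $u_2$ and $v_j$;
- one triangle $v_1xy$.

All vertices other than $u_1,u_2,v_1,v_2$ are new and distinct, so the paths are internally disjoint. Put $L_p=L_2\nabla K_{p-2}[2\eta+3]$ (so $L_p=L_2$ if $p=2$) and
$$H_p=L_p\cup(s-2)F_{t,p+1}.$$

For $p=2$, $t=s=3$ we have $\eta=6$, $\ell=9$. Then $L_2$ has $4+18+2(18+27)+2=114$ vertices, and $H_2=L_2\cup F_{3,3}$ has $121$.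

The design is as follows. The triangles at $u_1$ force $u_1$ to be removed if we want to kill all odd cycles cheaply. The paths between $u_2$ and $v_j$ form many $7$-cycles, so either $u_2$ or both of $v_1,v_2$ must go. With only two vertices to spend, the pair is $u_1,u_2$, which is an edge, and the triangle $v_1xy$ survives and costs one more edge. With three vertices, the independent set $\{u_1,v_1,v_2\}$ does it. The next lemma makes this precise.

**Lemma 5.** The graph $L_p$ has the following properties.

(L1) $L_p\subseteq(M_k\cup E_r)\nabla K_{p-1}[r]$ for some $k,r$.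

(L2) $L_p\subseteq E_3\nabla K_p[r]$ for large $r$.

(L3) If $U\subseteq V(L_p)$, $|U|\le2$, $E'\subseteq E(L_p)$, $|E'|\le\eta$, and $L_p-U-E'$ is $p$-colorable, then $U=\{u_1,u_2\}$ and $E'\ne\emptyset$.

(L4) In the situation of Lemma 4 with $m\ge|V(H_p)|$, if $w_1w_2\in E(G)$ for some $w_1,w_2\in W$, and $x'y'$ is an inner edge, then $L_p$ embeds in $G[\{w_1,w_2,x',y'\}\cup\bigcup P_i]$, where the $P_i$ come from $(*)$ with $F=\{x',y'\}$.

*Proof.* **Step 1: (L1), by removing an independent set that leaves a matching.** Let $I$ consist of $u_1,v_1,v_2$ and all neighbors of $u_2$ on the paths. As all paths have length at least $3$, no neighbor of $u_2$ on a path is adjacent to $v_1$ or $v_2$, and $I$ is independent. In $L_2-I$ the vertex $u_2$ is isolated; a path of length $3$ leaves one isolated vertex; a path of length $4$ leaves the edge between its second and third internal vertices, counted from $u_2$; and there are the edges $a_ib_i$ and $xy$. These edges are pairwise disjoint. So $L_2\subseteq(M_k\cup E_r)\nabla E_r$, and joining with $K_{p-2}[2\eta+3]$ gives (L1), after enlarging $r$.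

**Step 2: (L2), by removing three vertices.** The set $\{u_1,v_1,v_2\}$ is independent, and $L_2-\{u_1,v_1,v_2\}$ is a forest: the vertex $u_2$ with paths attached to it, the edges $a_ib_i$, and the edge $xy$. A forest is bipartite, so $L_2\subseteq E_3\nabla K_2[r]$. Join with $K_{p-2}[2\eta+3]$.

**Step 3: (L3), by counting disjoint odd cycles.** Each part of $K_{p-2}[2\eta+3]$ contains a vertex not in $U$ and not incident with $E'$, since at most $2+2\eta$ vertices are excluded. These $p-2$ vertices are mutually adjacent and adjacent to all of $V(L_2)\setminus U$ in $L_p-U-E'$. So in a $p$-coloring they use $p-2$ colors that do not occur on $V(L_2)\setminus U$, and what remains of $L_2$ after deleting $U$ and $E'$ is bipartite. If $u_1\notin U$, then each vertex of $U$ and each edge of $E'$ touches at most one of the triangles at $u_1$, and as $\ell\ge|U|+|E'|+1$ one triangle is untouched, which is impossible. If $u_2,v_j\notin U$, then by the same count some path of length $3$ and some path of length $4$ between them are untouched and form a $7$-cycle, which is impossible. So $u_1\in U$, and $U$ meets both $\{u_2,v_1\}$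 and $\{u_2,v_2\}$. As $|U|\le2$, the second vertex of $U$ is $u_2$. Finally the triangle $v_1xy$ avoids $U$, so $E'$ contains one of its edges.

**Step 4: (L4), by an explicit embedding.** Say $x',y'\in V_1$. Map $u_i\mapsto w_i$, $x\mapsto x'$, $y\mapsto y'$. The graph $L_2-\{u_1,u_2,x,y\}$ is a forest: $v_1$ and $v_2$ with paths attached, and the edges $a_ib_i$. Color it with $1,2$ so that $v_1$ has color $2$, and map color $i$ injectively into $P_i$ $(i=1,2)$. Map the parts of $K_{p-2}[2\eta+3]$ into $P_3,\dots,P_p$. We check the edges. The edge $u_1u_2$ goes to $w_1w_2$ and $xy$ to $x'y'$. All other edges at $u_1,u_2$ go to edges between $W$ and $\bigcup P_i$; in particular $u_1,u_2$ are not adjacent to $x,y$ in $L_p$, so we need no edge between $w_1,w_2$ and $x',y'$. In $L_2$ the only neighbor of $x$ and of $y$ besides each other is $v_1$, which is mapped into $P_2$, and $x',y'\in V_1$ are complete to $P_2,\dots,P_p$. Edges between different $P_i$ are present by $(*)$. $\square$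

**Lemma 6.** The graph $H_p$ has chromatic number $p+1$, $\mathcal M(H_p)$ contains a matching, and $\mathcal H=\{H_p\}$ satisfies (H1), (H2), (H3) of Lemma 4 with the chosen $s$ and suitable $k,r$. Moreover, $B_n:=K_s\nabla T_p(n-s)$ is $H_p$-free for all $n\ge s$, and for all large $n$
$${\rm ex}(n,H_p)\ge s(n-s)+e(T_p(n-s))+\eta. \tag{10}$$

*Proof.* **Step 1: chromatic number, matching, (H1).** We have $\chi(F_{t,p+1})=p+1$. Also $\chi(L_p)=p+1$: it is not $p$-colorable by (L3) with $U=E'=\emptyset$, and the host graph in (L1) is $(p+1)$-colorable. So $\chi(H_p)=p+1$ and $p(H_p)=p$. Moreover $F_{t,p+1}\subseteq(M_t\cup E_r)\nabla K_{p-1}[r]$ for large $r$: put the center in a class of $K_{p-1}[r]$, and let each petal (one of the $t$ cliques without the center) use one matching edge and one vertex of each of the remaining $p-2$ classes. Adding up the hosts of the components and using (L1), $H_p\subseteq(M_{k'}\cup E_{r'})\nabla K_{p-1}[r']$ for suitable $k',r'$. This is (H1), and by Lemma 1, $\mathcal M(H_p)$ contains a matching.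

**Step 2: (H2).** For large $r$ we have $H_p\subseteq E_{s+1}\nabla K_p[r]$: by (L2), $L_p$ uses three vertices of $E_{s+1}$, and each of the $s-2$ copies of $F_{t,p+1}$ uses one vertex for its center. In total $3+(s-2)=s+1$.

**Step 3: $B_n$ is $H_p$-free, and (H3).** In an embedding of $H_p$ in $B_n$, each of the $s-2$ copies of $F_{t,p+1}$ uses a vertex of the $K_s$, because $T_p(n-s)$ is $p$-colorable. So $L_p$ uses at most $2$ vertices of the $K_s$, and deleting at most two vertices makes $L_p$ $p$-colorable. This contradicts (L3) with $E'=\emptyset$. Hence also $E_s\nabla T_p(n-s)\subseteq B_n$ is $H_p$-free.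

**Step 4: a good graph for $F_{t,p+1}$.** Let $N=n-s$ and $G_0=T_p(N)+2K_t$, with two disjoint copies of $K_t$ placed inside one part $V_1$. It has $e(T_p(N))+\eta$ edges. It is $F_{t,p+1}$-free: every $K_{p+1}$ in $G_0$ has at least two vertices in $V_1$, and all its vertices in $V_1$ lie in the same $K_t$. If the center of a copy of some $F_{q,p+1}$ is in $V_1$, it lies in one of the $K_t$'s, and each petal uses another vertex of that $K_t$; so there are at most $t-1$ petals. If the center is not in $V_1$, each petal uses two vertices of one of the $K_t$'s; so there are at most $2\lfloor t/2\rfloor=t-1$ petals, as $t$ is odd.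

**Step 5: $E_s\nabla G_0$ is $H_p$-free.** In an embedding of $H_p$, each copy of $F_{t,p+1}$ uses a vertex of $E_s$ by Step 4, so $L_p$ uses at most two. Let $U\subseteq V(L_p)$ be their preimage. It is independent in $L_p$, because $E_s$ has no edges. And $L_p-U$ embeds in $G_0$, so it becomes $p$-colorable after deleting at most $\eta$ edges. By (L3), $U=\{u_1,u_2\}$, which is not independent. This contradiction proves (10). $\square$

## 8. The graphs in ${\rm EX}(n,H_p)$ and the proof of Theorem 2

Let $n$ be large, $N=n-s$, $G\in{\rm EX}(n,H_p)$, and take $W,V_1,\dots,V_p$ from Lemma 4 with $m=|V(H_p)|$. We show that $G$ has the form required by Lemma 2.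

**Step 1: $W$ is independent.** Suppose $w_1w_2\in E(G)$ for some $w_1,w_2\in W$. Then there is no inner edge: otherwise (L4) embeds $L_p$ using $w_1,w_2$, and the $s-2$ copies of $F_{t,p+1}$ embed with centers in $W\setminus\{w_1,w_2\}$ and their remaining vertices in unused vertices of $\bigcup P_i$, so $H_p\subseteq G$. Without inner edges $G-W$ is $p$-partite, and $e(G)\le\binom s2+s(n-s)+e(T_p(n-s))$. Since $\binom s2<\eta$, this contradicts (10).

**Step 2: $G''=G-W$ is $F_{t,p+1}$-free.** Suppose it is not, and apply $(*)$ with $F$ the vertex set of a copy. Embed $L_p$ by (L2) in three vertices of $W$ and $\bigcup P_i$, and embed $s-3$ further copies of $F_{t,p+1}$ with centers at the other $s-3$ vertices of $W$ and remaining vertices in unused vertices of $\bigcup P_i$. Together with the given copy, which is disjoint from $W$ and all $P_i$, this is $H_p\subseteq G$, a contradiction.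

**Step 3: the number of edges.** From Steps 1 and 2 and (9),
$$e(G)\le s(n-s)+{\rm ex}(N,F_{t,p+1})=s(n-s)+e(T_p(N))+\eta .$$
By (10) equality holds. So $G=E_s\nabla G''$, $G''\in{\rm EX}(N,F_{t,p+1})$ and $e(G'')=e(T_p(N))+\eta$.

**Step 4: boundedly many inner edges and missing pairs.** This is needed for the constant $c_0$ of Lemma 2. Suppose some $V_i$ contained an inner star $K_{1,t}$. Apply $(*)$ with $F$ its vertex set. The center of the star, with, for each leaf, that leaf and one new vertex from each $P_j$, $j\ne i$, gives $F_{t,p+1}\subseteq G''$. Suppose some $V_i$ contained an inner matching $M_t$. Apply $(*)$ with $F$ its vertex set, of size $2t\le m$. A center in some $P_j$, $j\ne i$, with, for each edge, that edge and one new vertex from each of the other $p-2$ sets $P_{j'}$, $j'\ne i,j$, gives $F_{t,p+1}\subseteq G''$. Both contradict Step 2. So $G[V_i]$ has maximum degree at most $t-1$ and no matching with $t$ edges. The ends of a maximum matching form a vertex cover of size at most $2(t-1)$, so $G[V_i]$ has at most $2(t-1)^2$ edges. There are at most $c_0:=2p(t-1)^2$ inner edges. From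
$$e(G'')=\sum_{i<j}|V_i||V_j|-\#\text{missing}+\#\text{inner}=e(T_p(N))+\eta$$
and $\sum_{i<j}|V_i||V_j|\le e(T_p(N))$ we get $\#\text{missing}\le c_0$ and $e(T_p(N))-\sum_{i<j}|V_i||V_j|\le c_0$. By (3) and (4), applied to $N$, the deviations of the part sizes from $N/p$ have sum of squares at most $2c_0+\frac p4$, so $|V_i|=\frac Np+O(1)$.

**Step 5: the parts are balanced.** Lemma 2 asks for the part sizes of $T_p(N)$ exactly. Suppose $|V_a|\ge|V_b|+2$. Call a vertex of $G''$ typical if it lies in no inner edge and no missing pair; all but at most $4c_0$ vertices are typical, so for large $n$ every part contains many of them. Delete a typical vertex of $V_a$, which has degree $N-|V_a|$, and add a new vertex $z$ to $V_b$ adjacent to exactly all remaining vertices outside $V_b$, so of degree $N-1-|V_b|$. The new graph has $N$ vertices and $|V_a|-|V_b|-1\ge1$ more edges than $G''$. It is $F_{t,p+1}$-free: in a copy containing $z$, replace $z$ by a typical vertex of $V_b$ not in the copy, which has the same neighbors; this gives a copy in $G''$, a contradiction. So $G''\notin{\rm EX}(N,F_{t,p+1})$, contradicting Step 3. Hence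 the $V_i$ have the part sizes of $T_p(N)$, and then $\#\text{inner}-\#\text{missing}=\eta$.

**Step 6: the spectral radius.** Every $G\in{\rm EX}(n,H_p)$ satisfies the hypotheses of Lemma 2 with $E^+$ the set of inner edges, $E^-$ the set of missing pairs, the constant $c_0$ of Step 4, and $\eta<\theta^2\binom s2$ by the choice of parameters. So $\rho(G)<\rho(K_s\nabla T_p(n-s))=\rho(B_n)$, and $B_n$ is $H_p$-free by Lemma 6. Hence ${\rm SPEX}(n,H_p)\cap{\rm EX}(n,H_p)=\emptyset$ for all large $n$. With the first two claims of Lemma 6 this proves Theorem 2. $\blacksquare$
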